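
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{All discriminant exponents occur for wild $\mathbb{Z}/p\mathbb{Z}$-quotient surface singularities, $p$ odd}


\begin{abstract}
Let $p$ be an odd prime and $k$ an algebraically closed field of characteristic $p$. We show that for every integer $s\ge 0$ there is an action of $\mathbb{Z}/p\mathbb{Z}$ on $k[[u,v]]$, ramified precisely at the origin, whose quotient singularity has a discriminant group of order $p^s$. This proves a conjecture of Lorenzini and Schr\"oer. The singularities are normalizations of $k[[x,y]]$ in extensions $z^p-hz=f$, and we compute the order of the discriminant group from the Newton polygon of $f$ whenever the edge polynomials of $f$ are squarefree.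
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, and let $G=\mathbb{Z}/p\mathbb{Z}$ act on $A=k[[u,v]]$ by $k$-algebra automorphisms. The fixed point scheme of the action is defined by the ideal $I=(\sigma(c)-c\mid c\in A,\ \sigma\in G)$. The action is \emph{ramified precisely at the origin} if $\sqrt I=(u,v)$. Then $G$ acts freely off the closed point, and the closed point of $\operatorname{Spec}(A^G)$ is a singularity, called a wild quotient singularity because $|G|$ is divisible by the characteristic.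

Let $X\to\operatorname{Spec}(A^G)$ be a resolution with exceptional curves $C_1,\dots,C_m$, and let $N=\big((C_i\cdot C_j)_X\big)$ be the intersection matrix, which is negative definite. The \emph{discriminant group} $\Phi_N=\mathbb{Z}^m/N\mathbb{Z}^m$ has order $|\det N|$ and does not depend on the resolution. It measures how far the lattice spanned by the exceptional curves is from being unimodular. For a tame quotient of $k[[\xi,\eta]]$ by a diagonal action of a cyclic group of order $\ell$, free off the origin, a lattice computation like the one in the proof of Lemma~\ref{lem:toric} below shows that the order of this group is just $\ell$. In the wild case it is known that $\Phi_N$ is an elementary abelian $p$-group, so that $|\Phi_N|=p^s$ for some $s\ge0$. Which $s$ occur? Lorenzini and Schr\"oer \cite{LS} conjecture that for $p$ odd every $s\ge0$ occurs, for actions ramified precisely at the origin. We prove this.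

\subsection*{The construction and the results}
Put $R=k[[x,y]]$, $\mathfrak m=(x,y)$, $K=\operatorname{Frac}R$. Let $a,b\in\mathfrak m$ be coprime; thus $a,b\neq0$ and the ideal $(a,b)$ is $\mathfrak m$-primary. Put
\begin{equation}\label{eq:construction}
A=R[u,v]/(u^p-a^{p-1}u-x,\ v^p-b^{p-1}v-y),\qquad \sigma(u)=u+a,\quad \sigma(v)=v+b,\quad \sigma|_R=\mathrm{id},
\end{equation}
\begin{equation}\label{eq:fh}
f=b^px-a^py,\qquad h=(ab)^{p-1}.
\end{equation}
Since $\prod_{i\in\mathbb{F}_p}(u+ia)=u^p-a^{p-1}u$, the relations say that $x$ and $y$ are the norms of $u$ and $v$. We shall see that $A\cong k[[u,v]]$.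

\begin{theorem}\label{thm:main}
Let $p$ be odd and let $s\ge0$ be an integer.
\begin{itemize}
\item[(a)] If $s\not\equiv-1\pmod p$, put $d=s+1$ and choose $\lambda\ge1$ with $d\lambda\equiv1\pmod p$ and $d\lambda\ge p+1$. Define $m,n$ by $pm+1=d\lambda$, $pn+1=d(\lambda+p)$, and put $a=-y^m$, $b=x^n$.
\item[(b)] If $s\equiv-1\pmod p$, put $e=s-1$ and choose $\lambda\ge1$ with $e\lambda\equiv-1\pmod p$. Define $j,n$ by $pj-1=e\lambda$, $pn-1=e(\lambda+p)$, and put $a=-(y^{j+1}+x^n)$, $b=y^j$.
\end{itemize}
Then $A\cong k[[u,v]]$, the action of $\langle\sigma\rangle\cong\mathbb{Z}/p\mathbb{Z}$ is ramified precisely at the origin, and $|\Phi_N|=p^s$.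
\end{theorem}

It follows from a formula valid for every prime. The \emph{Newton polygon} of $f$ is the convex hull of the union of the sets $Q+\mathbb{R}_{\ge0}^2$, where $Q$ runs through the support of $f$. For a compact edge $\gamma$ let $\pi_\gamma\in\mathbb{Z}^2$ be its primitive direction, $w_\gamma\in\mathbb{Z}_{>0}^2$ its primitive inner normal, and $\ell_\gamma$ its lattice length: the end points of $\gamma$ differ by $\ell_\gamma\pi_\gamma$. The \emph{edge polynomial} $f_\gamma$ is the sum of the terms of $f$ on $\gamma$.

\begin{theorem}\label{thm:formula}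
Let $p$ be any prime and let $a,b\in\mathfrak m$ be coprime. Assume that for every compact edge $\gamma$ of the Newton polygon of $f$ the edge polynomial $f_\gamma$ is squarefree in $k[x^{\pm1},y^{\pm1}]$. Then the quotient singularity $A^G$ has $|\Phi_N|=p^{r-1}$, where
\[
r=\sum_\gamma\ell_\gamma+\varepsilon_0+\varepsilon_1 .
\]
Here $\varepsilon_0=1$ if $x\mid f$ and $\varepsilon_0=0$ otherwise, and $\varepsilon_1=1$ if $y\mid f$ and $\varepsilon_1=0$ otherwise.
\end{theorem}

The integer $r$ is the number of branches of the plane curve $f=0$ (Remark~\ref{rem:branches}). One is thus led to look for curves $b^px=a^py$ with a prescribed number of branches. The first family to try is $f=x^{pn+1}+y^{pm+1}$, which has $\gcd(pn+1,pm+1)$ branches. This gcd can be any positive integer prime to $p$ but never a multiple of $p$, so these curves miss exactly the exponents $s\equiv-1\pmod p$. In case (b) two further branches make up for this: the branch $y=0$ and one coming from a second edge, of lattice length $1$.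

\subsection*{The idea}
Let $B=A^G$. It is the integral closure of $R$ in a field $K(z)$ with $z^p-hz=f$. The term $hz$ is small, and $B$ behaves like a cover $z^p=f$. We therefore take a toric modification $W\to\operatorname{Spec}R$ adapted to $f$ and normalize it in $K(z)$. The result $Y$ has only toric singularities, each contributing a factor $p$ to the determinant. The remaining exceptional curves are controlled by the degree $p$ of $Y\to W$, and a count along a chain of curves gives the exponent $r-1$. Section~\ref{sec:invariants} treats the action and $f$, and Section~\ref{sec:example} carries out the whole argument in the smallest case, where $W$ is a single blow-up. Sections \ref{sec:toric}--\ref{sec:determinant} prove Theorem~\ref{thm:formula}, and Section~\ref{sec:exponents} proves Theorem~\ref{thm:main}. In Section~\ref{sec:infinite} we show that each exponent is realized by infinitely many non-isomorphic singularities.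

\section{The action, its invariants, and the series $f$}\label{sec:invariants}

\begin{proposition}\label{prop:action}
Let $a,b\in\mathfrak m$ be coprime.
\begin{itemize}
\item[(i)] $A\cong k[[u,v]]$, and $\sigma$ is an automorphism of order $p$ whose action is ramified precisely at the origin.
\item[(ii)] The element $z=bu-av$ is invariant and satisfies
\begin{equation}\label{eq:z}
z^p-hz=f .
\end{equation}
The field $L=\operatorname{Frac}(A^G)$ is $K(z)$, of degree $p$ over $K$, and $B=A^G$ is the integral closure of $R$ in $L$.
\item[(iii)] $\operatorname{Spec}B$ is regular off its closed point.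
\end{itemize}
\end{proposition}

\begin{proof}
(i) $A$ is free over $R$ with basis $u^iv^j$, $0\le i,j<p$. Since $a,b\in\mathfrak m$, the relations become $u^p$, $v^p$ modulo $\mathfrak m$. So $A$ is a complete local ring with maximal ideal $(x,y,u,v)$, and this ideal is $(u,v)$ because $x\in(u)$ and $y\in(v)$. As $\dim A=2$, $A$ is regular, and $A=k[[u,v]]$.

The automorphism $\sigma$ is well defined because $(u+a)^p-a^{p-1}(u+a)=u^p-a^{p-1}u$, and likewise for $v$. It has order $p$ because $a\ne0$. The ideal $I$ equals $(a,b)A$: it contains $a=\sigma(u)-u$ and $b=\sigma(v)-v$, and $G$ acts trivially on $A/(a,b)A$, which is generated over $R$ by $u$ and $v$. As $(a,b)$ is $\mathfrak m$-primary and $A$ is finite over $R$, $\sqrt I=(u,v)$.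

(ii) We have $\sigma(z)=z+ba-ab=z$, and
\[
z^p-hz=b^p(u^p-a^{p-1}u)-a^p(v^p-b^{p-1}v)=b^px-a^py=f .
\]
Since $1,u,v$ belong to a $K$-basis of $\operatorname{Frac}A$, $z\notin K$. Now $[\operatorname{Frac}A:K]=p^2$, so $L=(\operatorname{Frac}A)^G$ has degree $p$ over $K$, a prime. Hence $L=K(z)$. Finally $B$ is normal, integral over $R$, with fraction field $L$.

(iii) At primes not containing $I$ the inertia groups are trivial. So $\operatorname{Spec}A\to\operatorname{Spec}B$ is \'etale off the closed point, and regularity descends along faithfully flat maps.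
\end{proof}

For $w=(w_x,w_y)\in\mathbb{Z}_{>0}^2$ let $v_w$ be the monomial valuation of $K$: for $0\neq g\in R$, $v_w(g)$ is the minimum of $\langle w,Q\rangle$ over the support of $g$.

\begin{lemma}\label{lem:f}
Let $a,b\in\mathfrak m$ be coprime.
\begin{itemize}
\item[(i)] Every exponent in the support of $f$ is congruent modulo $p$ to $(1,0)$, when it comes from $b^px$, or to $(0,1)$, when it comes from $a^py$. In particular none lies in $p\mathbb{Z}^2$.
\item[(ii)] For all $w\in\mathbb{Z}_{>0}^2$,
\begin{equation}\label{eq:small}
v_w(ab)>v_w(f)/p .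
\end{equation}
\item[(iii)] $f$ is squarefree in $R$. The first vertex of its Newton polygon (the one with minimal $x$-coordinate) has $x$-coordinate $\varepsilon_0$, the last one (with minimal $y$-coordinate) has $y$-coordinate $\varepsilon_1$, and there is at least one compact edge.
\item[(iv)] If $\gamma$ is a compact edge with $f_\gamma$ squarefree and $w=w_\gamma$, then $w_x\equiv w_y\not\equiv0$ and $v_w(f)\not\equiv0\pmod p$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) is clear from $f=b^px-a^py$, as $p$-th powers have exponents in $p\mathbb{Z}^2$.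

(ii) By (i) nothing cancels between $b^px$ and $a^py$, so $v_w(f)=\min\big(pv_w(b)+w_x,\ pv_w(a)+w_y\big)$. If $w_x\le w_y$, then $v_w(a)\ge w_x$ because $a\in\mathfrak m$. Hence $pv_w(a)\ge pw_x>w_x$ and $v_w(f)\le pv_w(b)+w_x<pv_w(ab)$. If $w_y\le w_x$, then $pv_w(b)\ge pw_y>w_y$ and $v_w(f)\le pv_w(a)+w_y<pv_w(ab)$.

(iii) In characteristic $p$ we have $f_x=b^p$ and $f_y=-a^p$, which are coprime; a square factor $g^2$ of $f$ would give a common factor $g$. Since $x^2\nmid f$, the minimal $x$-coordinate in the support is $0$ or $1$, and it is $1$ exactly when $x\mid f$. The same applies to $y$. Without compact edges the only vertex would be $(\varepsilon_0,\varepsilon_1)$, and $f$ would have order at most $2$; but its order is at least $p+1\ge3$.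

(iv) Suppose that all exponents of $f_\gamma$ were of the same type in (i). Then $f_\gamma$ would be $x$ or $y$ times the $p$-th power of a polynomial with at least two terms, hence not squarefree. So both types occur, and since exponents on $\gamma$ differ by multiples of $\pi_\gamma$, there is $t\in\mathbb{Z}$ with $t\pi_\gamma\equiv(1,-1)\pmod p$. From $\langle w,\pi_\gamma\rangle=0$ we get $w_x\equiv w_y$. As $w$ is primitive, $w_x\not\equiv0$. Evaluating $\langle w,\cdot\rangle$ at an exponent of type $(1,0)$ on $\gamma$ gives $v_w(f)\equiv w_x$.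
\end{proof}

Inequality \eqref{eq:small} is the precise sense in which $hz$ is negligible: if $z$ has the value $v_w(f)/p$ suggested by $z^p=f$, then $hz$ has value greater than $v_w(f)$.

\section{The smallest case: $f=x^{p+1}+y^{p+1}$}\label{sec:example}

Let $p$ be odd, $a=-y$, $b=x$. Then \eqref{eq:z} reads $z^p-(xy)^{p-1}z=x^{p+1}+y^{p+1}$. Let $W$ be the blow-up of $\operatorname{Spec}R$ at the closed point, $D$ the exceptional curve, and $Y$ the normalization of $W$ in $L$. In the chart $x=t$, $y=ts$ substitute $z=tz'$ and divide by $t^p$:
\begin{equation}\label{eq:ex}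
z'^p-t^{p-1}s^{p-1}z'=t(1+s^{p+1}),\qquad\text{that is,}\qquad z'^p=t\big(1+s^{p+1}+t^{p-2}s^{p-1}z'\big).
\end{equation}
We shall see that the scheme defined by \eqref{eq:ex} is normal at all points over $D$, so that it is $Y$ there.

\emph{Points of $D$ with $1+s^{p+1}\ne0$.} The bracket is a unit at the point over $t=z'=0$. So $t$ is a unit times $z'^p$, and the scheme defined by \eqref{eq:ex} is regular there with parameters $z'$ and $s-s_0$, where $s_0$ is the value of $s$. The curve $E$ over $D$ is $z'=0$; the pull-back of $D$ is $pE$, and $E\to D$ has degree $1$. The point of $D$ outside this chart is treated in the chart $x=ts$, $y=t$, which gives the same equation.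

\emph{The $p+1$ points with $1+s^{p+1}=0$.} The derivative of $1+s^{p+1}$ is $s^p\neq0$. So the roots are simple, and the bracket $\tau'$ in \eqref{eq:ex} is, together with $t$ and $z'$, a coordinate system of the ambient space. The equation $z'^p=t\tau'$ is an $A_{p-1}$-singularity, in particular normal: it is resolved by a chain of $(-2)$-curves $F_1,\dots,F_{p-1}$, with intersection matrix of determinant $\pm p$. The function $t$ vanishes to order $p$ along the strict transform of $E$, which meets $F_1$, and to order $p-j$ along $F_j$.

Thus $Y$ has $p+1$ singular points, all of type $A_{p-1}$. Let $X\to Y$ be the resulting resolution, $\rho:X\to W$ its composition with $Y\to W$, and $\tilde E$ the strict transform of $E$. The class $\rho^*D=p\tilde E+\sum(p-j)F_j$ (the sum runs over all $p+1$ chains) is orthogonal to all the curves $F_j$. Since $\rho$ has degree $p$, $(\rho^*D)^2=p\,D^2=-p$. Now replace the basis vector $\tilde E$ by $p^{-1}\rho^*D$. This does not change the determinant, because $p^{-1}\rho^*D-\tilde E$ is a combination of curves $F_j$, and it makes the matrix block diagonal. Hence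
\[
|\det N|=p^{\,p+1}\cdot\frac{p}{p^2}=p^{\,p},
\]
in agreement with $r=p+1$ in Theorem~\ref{thm:formula}. (From $\tilde E\cdot\rho^*D=D^2=-1$ one also reads off $\tilde E^2=-p$; the dual graph of $X$ is a star with center $-p$ and $p+1$ arms of $p-1$ curves of self-intersection $-2$.)

In general there are several curves $D_i$, along which $f$ vanishes to different orders $M_i$. When $p\mid M_i$ the picture over $D_i$ changes: the cover is then inseparable along $D_i$ rather than ramified. The two kinds of curves enter the determinant with opposite signs in the exponent.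

\section{A toric modification adapted to $f$}\label{sec:toric}

From now until the end of Section~\ref{sec:determinant} the hypothesis of Theorem~\ref{thm:formula} is in force.

Two vectors of $\mathbb{Z}^2$ are called adjacent below if they are the primitive generators of neighboring rays of the fan at hand; the fan is regular if any two adjacent vectors form a basis of $\mathbb{Z}^2$. Starting from the rays of $(1,0)$ and $(0,1)$, we repeatedly insert $w'+w''$ between adjacent $w',w''$ until all normals $w_\gamma$ of compact edges occur. This is possible: if $w=\alpha w'+\beta w''$ with $\alpha,\beta\ge1$ coprime, insert $w'+w''$. If $\alpha=\beta=1$ we are done. If, say, $\alpha>\beta$, then $w=(\alpha-\beta)w'+\beta(w'+w'')$ and the sum of the coefficients has dropped. The fan stays regular. Write its primitive generators in order as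
\[
w_0=(1,0),\ w_1,\ \dots,\ w_n,\ w_{n+1}=(0,1).
\]
By Lemma~\ref{lem:f}(iii), $n\ge1$.

Let $W\to\operatorname{Spec}R$ be the base change of the corresponding toric modification of $\mathbb{A}^2$. Each insertion is the blow-up of a closed point, so $W$ is regular. Its exceptional curves $D_1,\dots,D_n\cong\mathbb{P}^1$ form a chain, $D_i$ corresponding to $w_i$. Moreover
\begin{equation}\label{eq:unimodular}
\det\big((D_i\cdot D_j)_W\big)=\pm1,
\end{equation}
because after each blow-up the total transforms of the old curves together with the new curve form a basis in which the old matrix is enlarged by an orthogonal block $(-1)$. Let $D_0$, $D_{n+1}$ be the strict transforms of $x=0$ and $y=0$, and put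
\[
D=\sum_{i=1}^nD_i,\qquad M_i=v_{w_i}(f)\quad(1\le i\le n).
\]
The valuation of $D_i$ is $v_{w_i}$, so $M_i$ is the order of $f$ along $D_i$. In the chart $U_i$ of $\langle w_i,w_{i+1}\rangle$, $0\le i\le n$, there are coordinates $t_1,t_2$ with $D_i=V(t_1)$, $D_{i+1}=V(t_2)$, in which the monomial with exponent $Q$ equals $t_1^{\langle w_i,Q\rangle}t_2^{\langle w_{i+1},Q\rangle}$. The \emph{torus-fixed points} are the points $D_i\cap D_{i+1}$, $0\le i\le n$. Every other closed point of $D_i$, $1\le i\le n$, has the form $t_1=0$, $t_2=\theta$ in $U_i$, with $\theta\in k^*$.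

\begin{lemma}\label{lem:types}
At every closed point $q\in D$ there are regular parameters $t_1,t_2$ of $\mathcal{O}_{W,q}$ for which one of the following holds, with a unit $\epsilon$:
\begin{itemize}
\item[(A)] $D=V(t_1)$ and $f=\epsilon t_1^\alpha$, $p\nmid\alpha$;
\item[(B)] $D=V(t_1)$ and $f=t_1^\alpha g$, $p\mid\alpha$, where $t_1$ and $g-g(q)$ are regular parameters;
\item[(C)] $D=V(t_1)$ and $f=t_1^\alpha t_2$, $p\nmid\alpha$;
\item[(D)] $D=V(t_1t_2)$ and $f=\epsilon t_1^\alpha t_2^\beta$, $p\nmid\alpha$.
\end{itemize}
More precisely:
\begin{itemize}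
\item[(1)] $D_i\cap D_{i+1}$ with $1\le i<n$ is of type (D), and $M_i$, $M_{i+1}$ are not both divisible by $p$.
\item[(2)] $D_0\cap D_1$ is of type (A) if $\varepsilon_0=0$, and then $p\nmid M_1$. If $\varepsilon_0=1$ it is of type (C) when $p\nmid M_1$ and of type (B), with $g(q)=0$, when $p\mid M_1$. The same holds for $D_n\cap D_{n+1}$ with $\varepsilon_1$, $M_n$.
\item[(3)] If $w_i$ is not an edge normal, all other closed points of $D_i$ are of type (A) when $p\nmid M_i$ and of type (B), with $g(q)\ne0$, when $p\mid M_i$.
\item[(4)] If $w_i=w_\gamma$, then $p\nmid M_i$, and exactly $\ell_\gamma$ of the other closed points of $D_i$ are of type (C), the rest being of type (A).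
\end{itemize}
\end{lemma}

\begin{proof}
We expand $f$ in the completion of $\mathcal{O}_{W,q}$; divisibility by monomials descends to $\mathcal{O}_{W,q}$ by faithful flatness.

\emph{Torus-fixed points.} No $w_\gamma$ lies in the interior of the cone $\langle w_i,w_{i+1}\rangle$, so one vertex $P$ of the Newton polygon minimizes both $\langle w_i,\cdot\rangle$ and $\langle w_{i+1},\cdot\rangle$ on the support of $f$. As $w_i,w_{i+1}$ is a basis, $P$ is the only point of the support attaining both minima. Hence
\[
f=t_1^\alpha t_2^\beta\cdot\text{unit},\qquad \alpha=\langle w_i,P\rangle,\quad\beta=\langle w_{i+1},P\rangle,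
\]
and $(\alpha,\beta)\notin p\mathbb{Z}^2$ because $P\notin p\mathbb{Z}^2$ by Lemma~\ref{lem:f}(i). For $1\le i<n$ we have $(\alpha,\beta)=(M_i,M_{i+1})$, and this is (D) after a swap if necessary.

At $D_0\cap D_1$, $P$ is the first vertex, so $\alpha=\varepsilon_0$ by Lemma~\ref{lem:f}(iii), and $\beta=M_1$. Here $D=V(t_2)$, so $t_2$ plays the role of $t_1$ in the list of types. If $\varepsilon_0=0$, then $p\nmid M_1$ and $f=t_2^{M_1}\cdot$unit is of type (A). If $\varepsilon_0=1$, then $\tau=f/t_2^{M_1}$ is a unit times $t_1$, so $\tau,t_2$ are parameters, and $f=t_2^{M_1}\tau$ is of type (C) if $p\nmid M_1$ and of type (B) with $g=\tau$ if $p\mid M_1$. At $D_n\cap D_{n+1}$ the vertex $P$ is the last one and $(\alpha,\beta)=(M_n,\varepsilon_1)$. The same three cases arise with $t_1$ and $t_2$ exchanged.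

\emph{Other points, $w_i$ not an edge normal.} Let $q$ be the point $t_1=0$, $t_2=\theta\neq0$ of $U_i$. A unique point $P$ of the support, a vertex, minimizes $\langle w_i,\cdot\rangle$. Since $w_i$ has positive entries, each power of $t_1$ occurs in $f$ with a polynomial in $t_2$ as coefficient. So
\[
f=t_1^{M_i}\big(c_Pt_2^\beta+t_1(\cdots)\big),\qquad c_P\ne0,\quad\beta=\langle w_{i+1},P\rangle,\quad (M_i,\beta)\notin p\mathbb{Z}^2 .
\]
The bracket is a unit at $q$. If $p\nmid M_i$ this is (A). If $p\mid M_i$, then $p\nmid\beta$, and $g=f/t_1^{M_i}$ has $\partial g/\partial t_2=c_P\beta\theta^{\beta-1}\ne0$ at $q$. So $t_1,g-g(q)$ are parameters: type (B), with $g(q)=c_P\theta^\beta\ne0$.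

\emph{Other points, $w_i=w_\gamma$.} By Lemma~\ref{lem:f}(iv), $p\nmid M_i$. Now
\[
f=t_1^{M_i}\big(\varphi(t_2)+t_1(\cdots)\big),\qquad f_\gamma=t_1^{M_i}\varphi(t_2).
\]
Since $\langle w_i,\pi_\gamma\rangle=0$ and $\pi_\gamma$ is primitive, $\langle w_{i+1},\pi_\gamma\rangle=\pm1$. So $\varphi$ is a power of $t_2$ times a polynomial of degree $\ell_\gamma$ with nonzero constant term. As $k[x^{\pm1},y^{\pm1}]=k[t_1^{\pm1},t_2^{\pm1}]$, the hypothesis says that this polynomial is squarefree; it has $\ell_\gamma$ distinct roots $\theta\in k^*$, all simple. At a point that is not a root we are in case (A). At a root, $\tau=f/t_1^{M_i}$ has $\partial\tau/\partial t_2\ne0$, so $t_1,\tau$ are parameters and $f=t_1^{M_i}\tau$ is of type (C).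
\end{proof}

The squarefreeness hypothesis has been used twice: to get $p\nmid M_i$ at edge normals and to make the roots simple.

\begin{remark}\label{rem:branches}
The number $r$ of Theorem~\ref{thm:formula} is the number of irreducible factors of $f$. Indeed, let $C\subset W$ be the strict transform of $V(f)$. Near a closed point of $D$, $C$ is empty in types (A) and (D), it is $V(t_2)$ in type (C) and $V(g)$ in type (B), which is empty if $g(q)\ne0$. So by Lemma~\ref{lem:types} $C$ meets $D$ in exactly $\sum_\gamma\ell_\gamma+\varepsilon_0+\varepsilon_1=r$ points and is regular at each of them. Being proper over $R/(f)$ with finite closed fiber, $C$ is finite over this complete local ring. So it is the disjoint union of $r$ regular local schemes, one for each irreducible factor of the squarefree series $f$.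
\end{remark}

\section{The normalization of $W$ in $L$}\label{sec:normalization}

Let $\pi:Y\to W$ be the normalization of $W$ in $L$. We use the following standard facts. Complete Noetherian local rings, and schemes essentially of finite type over them, are excellent. For excellent integral schemes, normalization in a finite extension of the function field is finite. The completion of an excellent normal local ring is normal. Base change from an excellent local ring to its completion preserves regularity of schemes of finite type over it.

Thus $\pi$ is finite. Elements of $B$ are integral over $R$, so there is a proper birational morphism $Y\to\operatorname{Spec}B$. It is an isomorphism off the closed point of $\operatorname{Spec}B$, because $W\to\operatorname{Spec}R$ is an isomorphism off the closed point and $B$ is the integral closure of $R$ in $L$. By Proposition~\ref{prop:action}(iii), $Y$ is regular off $\pi^{-1}(D)$.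

\subsection*{Along the curves $D_i$}

\begin{lemma}\label{lem:generic}
Let $1\le i\le n$. The valuation $v_{w_i}$ has exactly one extension to $L$. Its ramification index $c_i$ and residue degree $\delta_i$ are
\[
(c_i,\delta_i)=(p,1)\ \text{ if } p\nmid M_i,\qquad (c_i,\delta_i)=(1,p)\ \text{ if } p\mid M_i .
\]
Consequently $E_i=\pi^{-1}(D_i)_{\mathrm{red}}$ is an irreducible curve, $\pi^*D_i=c_iE_i$ as Weil divisors, and $c_i[k(E_i):k(D_i)]=p$.
\end{lemma}

\begin{proof}
The value group of $v_{w_i}$ is $\mathbb{Z}$, as $w_i$ is primitive. Let $v$ be an extension of $v_{w_i}$ to $L$ with values in $\mathbb{Q}$. The products of ramification index and residue degree, summed over all extensions, give at most $[L:K]=p$. So it suffices to show that the ramification index of $v$ is at least $p$ when $p\nmid M_i$ and that its residue degree is at least $p$ when $p\mid M_i$. By \eqref{eq:small},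
\begin{equation}\label{eq:vh}
v(h)=(p-1)v_{w_i}(ab)>(p-1)M_i/p .
\end{equation}
If $v(z)<M_i/p$, then $(p-1)v(z)<v(h)$, so $v(z^p)<v(hz)$ and $v(f)=pv(z)<M_i$, a contradiction. If $v(z)>M_i/p$, both $z^p$ and $hz$ have value greater than $M_i$, a contradiction again. So $v(z)=M_i/p$. If $p\nmid M_i$, the ramification index is a multiple of $p$.

Let $p\mid M_i$, so that $w_i$ is not an edge normal by Lemma~\ref{lem:types}(4). With $t_1,t_2$ as in $U_i$ put $z'=z/t_1^{M_i/p}$. Then $z'^p-h'z'=f/t_1^{M_i}$, where $h'=h/t_1^{(p-1)M_i/p}$ has positive value by \eqref{eq:vh}. Hence the residue class of $z'$ is a $p$-th root of the residue class $c_Pt_2^\beta\in k(t_2)=k(D_i)$ of $f/t_1^{M_i}$, where $p\nmid\beta$ by the proof of Lemma~\ref{lem:types}. This is not a $p$-th power in $k(t_2)$, so the residue degree is at least $p$.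

For the last statement, $\pi^{-1}(D_i)$ is locally cut out by one equation, so it is purely one-dimensional, and by finiteness each component maps onto $D_i$. The components therefore correspond to the extensions of $v_{w_i}$ to $L$.
\end{proof}

We call $D_i$ \emph{ramified} if $p\nmid M_i$ and \emph{inseparable} if $p\mid M_i$.

\subsection*{At closed points}

\begin{lemma}\label{lem:closed}
Over each closed point $q\in D$ there is exactly one point $y\in Y$. If $q$ is of type (A) or (B), or of type (D) with $p\mid\beta$, then $Y$ is regular at $y$. If $q$ is of type (C), or of type (D) with $p\nmid\alpha\beta$, then $\hat{\mathcal{O}}_{Y,y}$ is the normalization of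
\begin{equation}\label{eq:toricring}
k[[T,t,Z]]/(Z^p-T^{\alpha'}t^{\beta'})\qquad\text{for some } 1\le\alpha',\beta'\le p-1 .
\end{equation}
\end{lemma}

\begin{proof}
The idea is to divide $z$ by the largest possible monomial and then to absorb the term $hz$ into a change of coordinates.

Take $t_1,t_2$ as in Lemma~\ref{lem:types}, and let $\alpha'\in\{0,\dots,p-1\}$ and, in type (D), $\beta'\in\{0,\dots,p-1\}$ be the residues of $\alpha$ and $\beta$ modulo $p$. Put $\mu=t_1^{\lfloor\alpha/p\rfloor}$ in types (A), (B), (C), put $\mu=t_1^{\lfloor\alpha/p\rfloor}t_2^{\lfloor\beta/p\rfloor}$ in type (D), and write $z=\mu z'$. Then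
\[
z'^p-h'z'=f',\qquad h'=h/\mu^{p-1},\quad f'=f/\mu^p\in\mathcal{O}_{W,q} .
\]
Here $\alpha$ and, in type (D), $\beta$ are the orders $M_i$ of $f$ along the curves $D_i$ through $q$, $1\le i\le n$. By \eqref{eq:small}, $ab$ vanishes along $D_i$ to order at least $\lfloor M_i/p\rfloor+1$. Hence
\[
h'=t_1^{p-1}h''\ \text{ in types (A), (B), (C)},\qquad h'=(t_1t_2)^{p-1}h''\ \text{ in type (D)},\qquad h''\in\mathcal{O}_{W,q}.
\]

Let $S=\mathcal{O}_{W,q}[Z]/(Z^p-h'Z-f')$. It is free over $\mathcal{O}_{W,q}$ and embeds in $K[Z]/(Z^p-h'Z-f')=K(z')=L$, so $S\cong\mathcal{O}_{W,q}[z']$ is a domain with fraction field $L$. It is local, since $h'(q)=0$ and $S/\mathfrak m_qS=k[Z]/(Z^p-f'(q))$. The points of $Y$ over $q$ are the closed points of $\operatorname{Spec}S'$, where $S'$ is the normalization of $S$. As $S$ is excellent, $S'$ is finite over $S$ and $S'\otimes_S\hat S$ is normal. It has the same total ring of fractions as $\hat S$: there is a nonzero $\kappa\in S$ with $\kappa S'\subset S$, and by flatness $\kappa$ is a nonzerodivisor on $\hat S$ and on $S'\otimes_S\hat S$. So $S'\otimes_S\hat S$ is the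 normalization of $\hat S$; if that is local, there is exactly one point $y$ over $q$ and $\hat{\mathcal{O}}_{Y,y}=S'\otimes_S\hat S$. In types (A), (C) and (D) we have $f'(q)=0$, and the Weierstrass division theorem gives $\hat S=k[[t_1,t_2,Z]]/(Z^p-h'Z-f')$.

\emph{Type (A).} The equation is
\[
Z^p=t_1^{\alpha'}\big(\epsilon+t_1^{p-1-\alpha'}h''Z\big)=T^{\alpha'},\qquad T=t_1\big(\epsilon+t_1^{p-1-\alpha'}h''Z\big)^{1/\alpha'} .
\]
The root of the unit exists because $p\nmid\alpha'$ and $k$ is algebraically closed, and $T,t_2,Z$ are coordinates of $k[[t_1,t_2,Z]]$. So $\hat S\cong k[[T,t_2,Z]]/(Z^p-T^{\alpha'})$. Since $\gcd(p,\alpha')=1$, its normalization is $k[[\varpi,t_2]]$ with $T=\varpi^p$, $Z=\varpi^{\alpha'}$, which is regular.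

\emph{Type (B).} Here $f'=g$. Let $c\in k$ with $c^p=g(q)$ and put $Z_1=Z-c$. Then
\[
Z_1^p-h'Z_1=\big(g-g(q)\big)+h'c .
\]
As $t_1\mid h'$, this shows $g-g(q)\in(t_1,Z_1)$. The maximal ideal of $S$ is generated by $t_1$, $g-g(q)$, $Z_1$, hence by $t_1,Z_1$. So $S$ is regular and equal to $S'$.

\emph{Type (C).} The equation is $Z^p=t_1^{\alpha'}t_2'$ with $t_2'=t_2+t_1^{p-1-\alpha'}h''Z$, and $t_1,t_2',Z$ are coordinates of $k[[t_1,t_2,Z]]$, because $(t_1,t_2',Z)=(t_1,t_2,Z)$. This is \eqref{eq:toricring} with $\beta'=1$.

\emph{Type (D).} As in type (A),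
\[
Z^p=t_1^{\alpha'}t_2^{\beta'}\big(\epsilon+t_1^{p-1-\alpha'}t_2^{p-1-\beta'}h''Z\big)=T^{\alpha'}t_2^{\beta'},
\]
where $T$ is $t_1$ times a unit and $T,t_2,Z$ are coordinates. If $\beta'=0$, the normalization is $k[[\varpi,t_2]]$ as before. If $\beta'\ne0$, this is \eqref{eq:toricring}.

The normalization of \eqref{eq:toricring} is local by Lemma~\ref{lem:toric} below.
\end{proof}

\begin{lemma}\label{lem:toric}
Let $1\le\alpha',\beta'\le p-1$ and $\Lambda=p\mathbb{Z}^2+\mathbb{Z}(\alpha',\beta')$. The normalization of \eqref{eq:toricring} is the local ring $Q\subset k[[\xi,\eta]]$ of power series in the monomials $\xi^i\eta^j$ with $(i,j)\in\Lambda\cap\mathbb{Z}_{\ge0}^2$, where $T=\xi^p$, $t=\eta^p$, $Z=\xi^{\alpha'}\eta^{\beta'}$. Its spectrum has a resolution, an isomorphism off the closed point, whose intersection matrix has determinant $\pm p$.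
\end{lemma}

\begin{proof}
\emph{The normalization.} Let $F=\operatorname{Frac}k[[T,t]]$. Since $T^{\alpha'}t^{\beta'}$ is not a $p$-th power in $F$, the polynomial $Z^p-T^{\alpha'}t^{\beta'}$ is irreducible over $F$. So the ring \eqref{eq:toricring} is a domain, free of rank $p$ over $k[[T,t]]$. Its map to $Q$ is injective, because the kernel is a prime lying over the zero ideal of $k[[T,t]]$. The ring $Q$ is free over $k[[T,t]]$ on the monomials $\xi^i\eta^j$ with $(i,j)\in\Lambda$, $0\le i,j<p$. There are $[\Lambda:p\mathbb{Z}^2]=p$ of them, so the two rings have the same fraction field, and $Q$ is integral over the first.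

$Q$ is normal: let $c=c_1/c_2$ with $c_1,c_2\in Q$ be integral over $Q$. Then $c\in k[[\xi,\eta]]$. Decompose $c=\sum_\chi c_\chi$ according to the classes $\chi\in\mathbb{Z}^2/\Lambda$ of the exponents. In $c_1=c_2c$ the component of class $\chi$ on the right is $c_2c_\chi$, so $c_\chi=0$ for $\chi\ne0$, and $c\in Q$.

\emph{The resolution.} $Q$ is the completion, at the torus-fixed point, of the affine toric surface of the cone $\mathbb{R}_{\ge0}^2$ with respect to the dual lattice $\Lambda^\vee\supset\mathbb{Z}^2$, and $[\Lambda^\vee:\mathbb{Z}^2]=[\mathbb{Z}^2:\Lambda]=p$. Both coordinate projections of $\Lambda$ are all of $\mathbb{Z}$, because $p\nmid\alpha'\beta'$; so $(1,0)$ and $(0,1)$ are primitive in $\Lambda^\vee$. Choose a regular subdivision with primitive generators $n_0=(1,0),n_1,\dots,n_{l+1}=(0,1)$ in $\Lambda^\vee$. The corresponding toric resolution is an isomorphism off the torus-fixed point, and we base-change it to $\operatorname{Spec}Q$. Its exceptional curves form a chain of $l$ copies of $\mathbb{P}^1$ meeting transversally, with self-intersections $-b_j$, where $n_{j-1}+n_{j+1}=b_jn_j$.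

Let $\delta_j=\det(n_0,n_j)$ with respect to an oriented basis of $\Lambda^\vee$. Then $\delta_0=0$, $\delta_1=1$, $\delta_{j+1}=b_j\delta_j-\delta_{j-1}$. The leading principal minors $\Delta_j$ of minus the intersection matrix satisfy $\Delta_{-1}:=0$, $\Delta_0=1$, $\Delta_j=b_j\Delta_{j-1}-\Delta_{j-2}$. Hence $\Delta_j=\delta_{j+1}$, and $\Delta_l=\det\big((1,0),(0,1)\big)=[\Lambda^\vee:\mathbb{Z}^2]=p$.
\end{proof}

\section{The determinant}\label{sec:determinant}

Let $\mathcal{S}$ be the number of closed points $q\in D$ of type (C), or of type (D) with $p\nmid\alpha\beta$. By Lemma~\ref{lem:closed}, $Y$ is regular away from the $\mathcal{S}$ points over them.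

We recall two facts about excellent normal surfaces. A resolution that is an isomorphism over the regular locus exists. Any two resolutions of a normal surface singularity are dominated by a third, obtained from each of them by successive blow-ups of closed points; since a blow-up adds an orthogonal summand $(-1)$ in a suitable basis, the absolute value of the determinant of the intersection matrix does not depend on the resolution.

Let $X\to Y$ be a resolution as in the first fact. Then $X\to\operatorname{Spec}B$ is a resolution. Its exceptional curves are the strict transforms $\tilde E_i$ of $E_1,\dots,E_n$ and the curves $F$ contracted to the $\mathcal{S}$ points. Let $H$ be the intersection matrix of the curves $F$.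

\begin{lemma}\label{lem:H}
$|\det H|=p^{\mathcal{S}}$.
\end{lemma}

\begin{proof}
$H$ is a direct sum over the $\mathcal{S}$ points $y$. The base change $X\times_Y\operatorname{Spec}\hat{\mathcal{O}}_{Y,y}$ is regular by the facts recalled in Section~\ref{sec:normalization}, its map to $\operatorname{Spec}\hat{\mathcal{O}}_{Y,y}$ is an isomorphism off the closed point, and it has the same closed fiber and the same intersection numbers as $X$ over $y$. So it is a resolution of $\operatorname{Spec}Q$ with $Q$ as in Lemma~\ref{lem:toric}. By that lemma and independence of the resolution, the block at $y$ has determinant $\pm p$.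
\end{proof}

Let $n_{\mathrm{ram}}$ and $n_{\mathrm{ins}}$ be the numbers of ramified and of inseparable curves among $D_1,\dots,D_n$.

\begin{proposition}\label{prop:det}
$|\det N|=p^{\,\mathcal{S}+n_{\mathrm{ins}}-n_{\mathrm{ram}}}$.
\end{proposition}

\begin{proof}
Let $\rho:X\to W$ be the composed morphism. By Lemma~\ref{lem:generic}, $\rho^*D_i$ is $c_i\tilde E_i$ plus a combination of curves $F$. As $\rho$ contracts each $F$, $\rho^*D_i\cdot F=0$. By the projection formula and Lemma~\ref{lem:generic},
\[
\rho^*D_i\cdot\rho^*D_j=c_i\,\tilde E_i\cdot\rho^*D_j=c_i\,[k(E_i):k(D_i)]\,(D_i\cdot D_j)=p\,(D_i\cdot D_j).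
\]
Replace each $\tilde E_i$ by $c_i^{-1}\rho^*D_i$, which differs from it by a $\mathbb{Q}$-combination of curves $F$. This base change over $\mathbb{Q}$ has determinant $1$, and it turns $N$ into the direct sum of $H$ and $\big(\tfrac{p}{c_ic_j}D_i\cdot D_j\big)$. With Lemma~\ref{lem:H}, \eqref{eq:unimodular}, and $c_i=p$ or $1$ for ramified or inseparable $D_i$,
\[
|\det N|=p^{\mathcal{S}}\cdot p^{\,n}\cdot\prod_ic_i^{-2}=p^{\,\mathcal{S}+n-2n_{\mathrm{ram}}},
\]
and $n=n_{\mathrm{ram}}+n_{\mathrm{ins}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]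
It remains to compute the exponent in Proposition~\ref{prop:det}. Write $[\,\cdot\,]$ for $1$ or $0$ according to whether a statement is true or false. Let $e_{\mathrm{ram}}$ be the number of pairs of adjacent ramified curves $D_i,D_{i+1}$ with $1\le i<n$. By Lemma~\ref{lem:types}, (1)--(4), and since curves belonging to edge normals are ramified,
\[
\mathcal{S}=e_{\mathrm{ram}}+\sum_\gamma\ell_\gamma+\varepsilon_0[D_1\text{ ramified}]+\varepsilon_1[D_n\text{ ramified}].
\]

The ramified curves form $n_{\mathrm{ram}}-e_{\mathrm{ram}}$ maximal runs in the chain. No two inseparable curves are adjacent, by Lemma~\ref{lem:types}(1). Removing the $n_{\mathrm{ins}}$ inseparable curves from the chain thus leaves $n_{\mathrm{ins}}+1$ segments, of which only the first and the last can be empty: the first is empty if and only if $D_1$ is inseparable, the last if and only if $D_n$ is inseparable. Hence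
\[
n_{\mathrm{ram}}-e_{\mathrm{ram}}=n_{\mathrm{ins}}+1-[D_1\text{ insep.}]-[D_n\text{ insep.}] .
\]

By Lemma~\ref{lem:types}(2), if $D_1$ is inseparable then $\varepsilon_0=1$. Therefore $\varepsilon_0[D_1\text{ ramified}]+[D_1\text{ insep.}]=\varepsilon_0$, and likewise at the other end. Altogether
\[
\mathcal{S}+n_{\mathrm{ins}}-n_{\mathrm{ram}}=-1+\sum_\gamma\ell_\gamma+\varepsilon_0+\varepsilon_1=r-1 .\qedhere
\]
\end{proof}

\section{All exponents occur}\label{sec:exponents}

The squarefreeness hypothesis is easily checked for binomials. If $c_1c_2\ne0$ and the exponents of $c_1x^iy^j+c_2x^{i'}y^{j'}$ differ by a vector of lattice length $\ell\ge1$, then up to a unit of $k[x^{\pm1},y^{\pm1}]$ the binomial equals $1+cM^\ell$ with $c\ne0$ and $M$ a primitive monomial, which is part of a monomial coordinate system. So it is squarefree if $p\nmid\ell$. If $p\mid\ell$, it is a unit times a $p$-th power.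

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Case (a): $s\not\equiv-1\pmod p$.} The exponents of a curve $x^{pn+1}+y^{pm+1}$ are $\equiv1\pmod p$; we want their gcd to be $d=s+1$, and multiples $d\lambda$, $d(\lambda+p)$ of $d$ will do. Since $p\nmid d$, $\lambda$ exists, and $p\nmid\lambda$. As $d\lambda\equiv d(\lambda+p)\equiv1\pmod p$ and $d\lambda\ge p+1$, $m$ and $n$ are integers $\ge1$. So $a=-y^m$ and $b=x^n$ are coprime elements of $\mathfrak m$ and, $p$ being odd,
\[
f=b^px-a^py=x^{pn+1}+y^{pm+1}.
\]
There is one compact edge, of lattice length $\gcd(d\lambda,d(\lambda+p))=d\gcd(\lambda,p)=d$, which is prime to $p$. So $f_\gamma$ is squarefree. Since $\varepsilon_0=\varepsilon_1=0$, we get $r=d$, and Theorem~\ref{thm:formula} gives $|\Phi_N|=p^{d-1}=p^s$.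

\emph{Case (b): $s\equiv-1\pmod p$.} Now $r=s+1$ is to be divisible by $p$. The idea is to use an edge from $(1,pj)$ to $(pn,1)$, whose length $e=\gcd(pn-1,pj-1)$ can be any positive integer prime to $p$, and to gain two more branches near its ends. We have $s\ge p-1\ge2$, so $e=s-1\ge1$, and $e\equiv-2\not\equiv0\pmod p$ because $p$ is odd. So $\lambda$ exists, $p\nmid\lambda$, $j\ge1$ is an integer, and so is $n=j+e$. The elements $a=-(y^{j+1}+x^n)$ and $b=y^j$ of $\mathfrak m$ are coprime, because $y\nmid y^{j+1}+x^n$, and, $p$ being odd,
\[
f=xy^{pj}+y^{p(j+1)+1}+x^{pn}y .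
\]
Its support is $P_0=(0,p(j+1)+1)$, $P_1=(1,pj)$, $P_2=(pn,1)$. The absolute slope of $P_0P_1$ is $p+1>1$, and that of $P_1P_2$ is $(pj-1)/(pn-1)<1$, as $n>j$. So the compact edges are $P_0P_1$ and $P_1P_2$. Their lattice lengths are $1$ and
\[
\gcd(pn-1,pj-1)=\gcd\big(e(\lambda+p),e\lambda\big)=e\gcd(p,\lambda)=e,
\]
both prime to $p$. So both edge polynomials, being binomials, are squarefree. Finally $\varepsilon_0=0$ and $\varepsilon_1=1$. Hence $r=1+e+1=s+1$, and Theorem~\ref{thm:formula} gives $|\Phi_N|=p^s$.

In both cases the remaining assertions are Proposition~\ref{prop:action}(i).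
\end{proof}

\begin{remark}
In case (b) one may drop the term $y^{j+1}$: for $a=-x^n$, $b=y^j$ one gets $f=xy^{pj}+x^{pn}y$, with one compact edge, of length $e$, and $\varepsilon_0=\varepsilon_1=1$. So again $r=e+2=s+1$. The extra term trades the branch $x=0$ for an edge of length $1$.
\end{remark}

\begin{example}\label{ex:p3}
Let $p=3$, $s=2$. Then $e=1$, and $\lambda=2$ gives $j=1$, $n=2$, so $a=-(y^2+x^2)$, $b=y$ and $f=xy^3+y^7+x^6y$. The vertices are $(0,7),(1,3),(6,1)$ and the edge normals $(4,1)$ and $(2,5)$. Figure~\ref{fig:chain} shows a regular fan containing them, with the orders $M_i=\min(7w_y,\ w_x+3w_y,\ 6w_x+w_y)$, where $w_i=(w_x,w_y)$. Here $n_{\mathrm{ram}}=5$, $n_{\mathrm{ins}}=2$ and $\mathcal{S}=5$, so that $|\Phi_N|=3^{5+2-5}=3^2$ by Proposition~\ref{prop:det}.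
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw[dashed] (0,0)--(1,0) (7,0)--(8,0);
\draw (1,0)--(7,0);
\draw (1,0)--(1,-0.55) (6,0)--(6,-0.55);
\foreach \i in {1,3,4,5,6} \fill (\i,0) circle (2.4pt);
\foreach \i in {2,7} {\fill[white] (\i,0) circle (2.4pt); \draw (\i,0) circle (2.4pt);}
\foreach \i in {3.5,4.5,5.5} \node at (\i,0) {$\times$};
\node at (1,-0.6) {$\times$};
\node at (6,-0.6) {$\times$};
\node at (1,0.35) {$(4,1)$}; \node at (2,0.35) {$(3,1)$}; \node at (3,0.35) {$(2,1)$};
\node at (4,0.35) {$(1,1)$}; \node at (5,0.35) {$(1,2)$}; \node at (6,0.35) {$(2,5)$};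
\node at (7,0.35) {$(1,3)$};
\node at (1,0.75) {$7$}; \node at (2,0.75) {$6$}; \node at (3,0.75) {$5$};
\node at (4,0.75) {$4$}; \node at (5,0.75) {$7$}; \node at (6,0.75) {$17$};
\node at (7,0.75) {$9$};
\node[left] at (0,0) {$D_0$}; \node[right] at (8,0) {$D_8$};
\node at (0,0.75) {$M_i$}; \node at (0,0.35) {$w_i$};
\end{tikzpicture}
\caption{The chain of exceptional curves $D_1,\dots,D_7$ on $W$ for $p=3$ and $f=xy^3+y^7+x^6y$; $D_0$ and $D_8$ are the strict transforms of $x=0$ and $y=0$. Nodes are curves, labeled by their ray $w_i$ and the order $M_i$ of $f$; horizontal segments are intersection points. Filled nodes are ramified curves ($3\nmid M_i$), open nodes are inseparable ones ($3\mid M_i$). Crosses mark the five points of $W$ over which $Y$ has a toric point contributing a factor $3$: three intersections of ramified curves, and (on the vertical segments) one root of each of the two edge polynomials.}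
\label{fig:chain}
\end{figure}

\begin{remark}
In the proof of Theorem~\ref{thm:main} the hypothesis that $p$ is odd is used for $e\equiv-2\not\equiv0\pmod p$ in case (b). For $p=2$ we assert nothing beyond Theorem~\ref{thm:formula}.
\end{remark}

\section{Infinitely many singularities for each exponent}\label{sec:infinite}

\begin{proposition}\label{prop:hypersurface}
Let $p$ be odd and let $a,b\in\mathfrak m$ be coprime. Then $A^G\cong k[[x,y,z]]/(P)$ with $P=z^p-hz-f$, and this is an isolated hypersurface singularity.
\end{proposition}

\begin{proof}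
We first determine $V(P,P_x,P_y,P_z)$. At a prime containing $P_z=-h$ we have $ab=0$. The derivatives $h_x,h_y$ are multiples of $(ab)^{p-2}$, and $p\ge3$, so they vanish there too. Since $P_x=-h_xz-b^p$ and $P_y=-h_yz+a^p$, we get $a=b=0$, hence $x=y=0$, and then $P=0$ gives $z^p=0$. So $V(P,P_x,P_y,P_z)$ is contained in the closed point.

If a prime $\mathfrak q\ni P$ of $k[[x,y,z]]$ does not contain some partial derivative of $P$, then $P\notin\mathfrak q^2k[[x,y,z]]_{\mathfrak q}$, because derivations map $\mathfrak q^2$ into $\mathfrak q$. So $k[[x,y,z]]/(P)$ is regular at $\mathfrak q$. This two-dimensional hypersurface ring is therefore regular off its closed point, hence normal by Serre's criterion. As $h,f\in\mathfrak m$, it equals $R[Z]/(Z^p-hZ-f)\cong R[z]\subset B$ by Weierstrass division, with the same fraction field as $B$. So it is $B$. It is not regular, since $P$ has no linear term.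
\end{proof}

\begin{proposition}
For every odd $p$ and every $s\ge0$ there are infinitely many pairwise non-isomorphic $k$-algebras $A^G$ as in Theorem~\ref{thm:main}, all of them isolated hypersurface singularities, with $|\Phi_N|=p^s$.
\end{proposition}

\begin{proof}
In Theorem~\ref{thm:main} replace $\lambda$ by $\lambda+cp$ with $c\to\infty$. The congruences and inequalities remain valid, and the orders of $a$ and $b$ tend to infinity. The Tjurina number
\[
\dim_kk[[x,y,z]]/(P,P_x,P_y,P_z)
\]
is finite by the proof of Proposition~\ref{prop:hypersurface}. It is an invariant of the $k$-algebra $B=A^G$, because $(P_x,P_y,P_z)B$ is the second Fitting ideal of the module $B^3/B\,(P_x,P_y,P_z)$ of continuous differentials. From the formulas for $P$ and its derivatives we see that $(P,P_x,P_y,P_z)\subset(z^p)+(x,y)^C$ with $C\to\infty$ as $c\to\infty$. So the Tjurina numbers tend to infinity.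
\end{proof}

\begin{thebibliography}{1}
\bibitem{LS} Dino Lorenzini, Stefan Schr\"oer, \emph{Discriminant groups of wild cyclic quotient singularities}, arXiv:2101.08090 (2021).
\end{thebibliography}

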